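\title{A correlation inequality for disjoint principal minors of Wishart matrices}

\begin{abstract}
Let $\mathfrak X$ be a $p\times p$ Wishart matrix with $\alpha>p-1$ degrees of freedom, partitioned into blocks, and consider the events that the determinants of its diagonal blocks do not exceed given thresholds. We prove a conjecture of Genest, Ouimet and Richards: if the blocks are split into two groups, the probability that all the events occur is at least the product of the corresponding probabilities for the two groups. The probability is in fact nondecreasing when the covariance between the two groups is scaled up from zero, the same holds for a larger class of functionals and for all integer degrees of freedom, and for $\alpha>p-1$ the inequality is strict unless the covariance between the groups vanishes. The proof rests on the fact that the determinant of $X+rr^\top$ is a convex function of $r$ for positive semidefinite $X$, and on a probability law for pairs of diagonal blocks that plays the role of ``$\alpha-1$ Gaussian rows'' for every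 real $\alpha>p-1$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We write $\mathcal S^m$ for the real symmetric $m\times m$ matrices, $\mathcal S^m_+$ for the positive semidefinite ones and $\mathcal S^m_{++}$ for the positive definite ones; $M\succ0$ means $M\in\mathcal S^m_{++}$, and $|M|$ is the determinant of a square matrix $M$. For $\Sigma\in\mathcal S^p_{++}$ and real $\alpha>p-1$, the Wishart law $\mathcal W_p(\alpha,\Sigma)$ is the probability law on $\mathcal S^p_{++}$ with density proportional to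
\[
|X|^{(\alpha-p-1)/2}\exp\{-\operatorname{tr}(\Sigma^{-1}X)/2\}.
\]
For an integer $\alpha\ge1$ we also denote by $\mathcal W_p(\alpha,\Sigma)$ the law of $\sum_{l=1}^{\alpha}r^{(l)}r^{(l)\top}$, where $r^{(1)},\dots,r^{(\alpha)}$ are independent $N(0,\Sigma)$ vectors. This matrix is singular if $\alpha<p$, and for integers $\alpha\ge p$ the two definitions agree (Section~\ref{sec:laplace}).

Let $d\ge2$ and $p=p_1+\dots+p_d$ with integers $p_i\ge1$. Write $\Sigma=(\Sigma_{ij})_{1\le i,j\le d}$ with blocks $\Sigma_{ij}$ of size $p_i\times p_j$, let $\mathfrak X\sim\mathcal W_p(\alpha,\Sigma)$, and partition $\mathfrak X=(\mathfrak X_{ij})$ in the same way. The following problem comes from Genest, Ouimet and Richards \cite{GOR}, where it is a conjecture: for every real $\alpha>p-1$, every $k\in\{2,\dots,d\}$ and every $(t_1,\dots,t_d)\in(0,\infty)^d$,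
\begin{equation}\label{eq:conj}
\mathbb P\Big(\bigcap_{i=1}^d\{|\mathfrak X_{ii}|\le t_i\}\Big)\ \ge\ \mathbb P\Big(\bigcap_{i=1}^{k-1}\{|\mathfrak X_{ii}|\le t_i\}\Big)\,\mathbb P\Big(\bigcap_{i=k}^{d}\{|\mathfrak X_{ii}|\le t_i\}\Big).
\end{equation}
When $p_1=\dots=p_d=1$, the $\mathfrak X_{ii}$ are the diagonal entries of $\mathfrak X$, which follow a multivariate Gamma distribution, and \eqref{eq:conj} was proved by Royen \cite{Royen}.

To see what \eqref{eq:conj} measures, take $\alpha$ an integer and let $G$ be the $\alpha\times p$ matrix with rows $r^{(l)\top}$, so that $\mathfrak X=G^\top G$. If $G_i$ is the $\alpha\times p_i$ matrix of the columns in block $i$, then $|\mathfrak X_{ii}|=|G_i^\top G_i|$ is the squared $p_i$-dimensional volume of the parallelepiped spanned by these columns. So \eqref{eq:conj} says that small volumes in the first group of blocks make small volumes in the second group more likely. Two extreme cases support this guess. If $\Sigma_{ij}=0$ for all $i<k\le j$, the two groups of columns are independent and \eqref{eq:conj}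 is an equality. At the other end, let $d=2$, $p_1=p_2$, and let the rows have the degenerate form $r=(z,z)$; then $\mathfrak X_{11}=\mathfrak X_{22}$, the two events are nested, and the left side is the smaller of the two probabilities on the right, which is at least their product. The sign of the dependence is irrelevant: changing the sign of all columns in the second group changes the sign of the $\Sigma_{ij}$ with $i<k\le j$ and leaves every diagonal block of $\mathfrak X$ unchanged. One therefore expects the left side of \eqref{eq:conj} to grow with the strength of the dependence between the groups. Our first theorem makes this precise.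

Fix $k\in\{2,\dots,d\}$. Let $A$ be the set of coordinates in $\{1,\dots,p\}$ that belong to the blocks $i<k$ and $B$ the set of those that belong to the blocks $i\ge k$; their cardinalities $p_A,p_B\ge1$ satisfy $p_A+p_B=p$. For $s\in[0,1]$ put
\[
\Sigma_s=\begin{pmatrix}\Sigma_{AA}&s\Sigma_{AB}\\ s\Sigma_{BA}&\Sigma_{BB}\end{pmatrix}=s\Sigma_1+(1-s)\Sigma_0 ,\qquad \Sigma_1=\Sigma .
\]
The matrix $\Sigma_s$ is positive definite because $\Sigma_1$ and $\Sigma_0$ are. Let $\mathfrak X^{(s)}\sim\mathcal W_p(\alpha,\Sigma_s)$.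

\begin{theorem}\label{thm:monotone}
Let $\alpha>p-1$ be real. For every $(t_1,\dots,t_d)\in(0,\infty)^d$, the function
\[
s\longmapsto\mathbb P\Big(\bigcap_{i=1}^d\{|\mathfrak X^{(s)}_{ii}|\le t_i\}\Big)
\]
is nondecreasing on $[0,1]$. Its values at $s=1$ and $s=0$ are the left and the right side of \eqref{eq:conj}; hence \eqref{eq:conj} holds.
\end{theorem}

The proof uses a single property of the functions $X\mapsto\mathbf 1\{|X_{ii}|\le t_i\}$, which concerns their behavior when one rank-one term $rr^\top$, that is, one row of $G$, is added to $X$.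

\begin{definition}\label{def:D}
Let $\mathcal D_m$ be the set of bounded Borel functions $g:\mathcal S^m_+\to[0,\infty)$ such that $\{r\in\mathbb R^m: g(X+rr^\top)\ge c\}$ is convex for all $X\in\mathcal S^m_+$ and all $c>0$.
\end{definition}

These sets are always \emph{symmetric}, meaning $K=-K$, since $rr^\top=(-r)(-r)^\top$. Lemma~\ref{lem:D} shows that $\mathcal D_m$ contains $X\mapsto\varphi(|M^\top XM|)$ for every bounded nonincreasing $\varphi:[0,\infty)\to[0,\infty)$ and every real matrix $M$ with $m$ rows.

\begin{theorem}\label{thm:general}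
Let $f_A$ be a finite product of elements of $\mathcal D_{p_A}$ and $f_B$ a finite product of elements of $\mathcal D_{p_B}$. For $\alpha\in\{1,2,\dots\}\cup(p-1,\infty)$, the function $s\mapsto\mathbb E[f_A(\mathfrak X^{(s)}_{AA})f_B(\mathfrak X^{(s)}_{BB})]$ is nondecreasing on $[0,1]$. In particular,
\[
\mathbb E[f_A(\mathfrak X_{AA})f_B(\mathfrak X_{BB})]\ \ge\ \mathbb E[f_A(\mathfrak X_{AA})]\;\mathbb E[f_B(\mathfrak X_{BB})].
\]
\end{theorem}

\begin{corollary}\label{cor:integer}
Inequality \eqref{eq:conj} also holds for all integers $\alpha$ with $1\le\alpha\le p-1$.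
\end{corollary}

\begin{theorem}\label{thm:equality}
Let $\alpha>p-1$ be real and $(t_1,\dots,t_d)\in(0,\infty)^d$. Equality holds in \eqref{eq:conj} if and only if $\Sigma_{ij}=0$ for all $i<k\le j$. Moreover,
\[
\mathbb P\Big(\bigcap_{i=1}^d\{|\mathfrak X_{ii}|\le t_i\}\Big)\ \ge\ \prod_{i=1}^d\mathbb P(|\mathfrak X_{ii}|\le t_i),
\]
with equality if and only if $\Sigma$ is block diagonal.
\end{theorem}

The following notation is used throughout. Put $\mathcal V=\mathcal S^{p_A}\times\mathcal S^{p_B}$ and $\mathcal V_+=\mathcal S^{p_A}_+\times\mathcal S^{p_B}_+$. The space $\mathcal V$ is Euclidean for $\langle T,X\rangle=\operatorname{tr}T_AX_A+\operatorname{tr}T_BX_B$, and $T=(T_A,T_B)$ is identified with the $p\times p$ matrix $\operatorname{diag}(T_A,T_B)$. Let $r(s)=(r_A(s),r_B(s))\sim N(0,\Sigma_s)$ and let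
\[
Y_s=\big(r_A(s)r_A(s)^\top,\ r_B(s)r_B(s)^\top\big)\in\mathcal V_+
\]
be the contribution of one Gaussian row to the pair of diagonal blocks. For a bounded Borel function $F$ on $\mathcal V$ or on $\mathcal V_+$ put
\[
G_F(u,X')=\mathbb E\,F(X'+Y_u),\qquad u\in[0,1].
\]
We call $F:\mathcal V_+\to[0,\infty)$ \emph{admissible} if $F(X)=f_A(X_A)f_B(X_B)$ with $f_A,f_B$ as in Theorem~\ref{thm:general}.

\section{The two ideas in the smallest cases}\label{sec:idea}

\subsection{One row at a time}\label{sub:row}

The tool at our disposal is a monotonicity property of Gaussian measure (Lemma~\ref{lem:convex}): if $K_A$ and $K_B$ are symmetric convex sets, then $\mathbb P(r_A(s)\in K_A,\,r_B(s)\in K_B)$ is nondecreasing in $s$. When $p_i=1$ and $\alpha$ is an integer, the event $\{\mathfrak X_{ii}\le t_i\}$ says that a column of $G$ lies in a centered ball, and the tool applies to the Gaussian array $G$ as a whole. For $p_i\ge2$ this fails. Take $d=k=2$, $p_1=2$, $p_2=1$, $\alpha=3$, and let $e_1,e_2$ be unit coordinate vectors of $\mathbb R^3$. The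 $3\times2$ matrices with columns $(Me_1,0)$ and $(0,Me_2)$ have Gram determinant $0$, while their midpoint has Gram determinant $M^4/16$. So $\{G_1:|G_1^\top G_1|\le t_1\}$ is symmetric but not convex.

Now freeze two of the three rows, let $X'_{11}=\begin{pmatrix}a&b\\ b&c\end{pmatrix}$ and $X'_{22}=e$ be their contribution to the diagonal blocks, and let $r=(r_1,r_2,r_3)$ be the remaining row. Then
\[
|\mathfrak X_{11}|=(a+r_1^2)(c+r_2^2)-(b+r_1r_2)^2=(ac-b^2)+\big(c\,r_1^2-2b\,r_1r_2+a\,r_2^2\big).
\]
The quartic terms cancel, and the quadratic form in parentheses is positive semidefinite because $a,c\ge0$ and $ac-b^2\ge0$. In terms of the free row, the event $\{|\mathfrak X_{11}|\le t_1\}$ is therefore a symmetric convex set: a centered ellipse if $0<ac-b^2<t_1$, and the empty set if $ac-b^2>t_1$. The event $\{\mathfrak X_{22}\le t_2\}=\{r_3^2\le t_2-e\}$ is a centered interval or empty. Hence changing the law of the free row from $N(0,\Sigma_{s_1})$ to $N(0,\Sigma_{s_2})$ with $s_1<s_2$ does not decrease the probability of the intersection,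 whatever the frozen rows are. Three such changes, one for each row, prove Theorem~\ref{thm:monotone} in this case. Section~\ref{sec:row} carries this out for all integers $\alpha$.

\subsection{A fractional number of rows}\label{sub:fraction}

For non-integer $\alpha$ there are no rows. The way out is to write the argument above in infinitesimal form. For an integer $\alpha$ and a smooth $F$ let $\Phi(s)=\mathbb E F(\mathfrak X^{(s)}_{AA},\mathfrak X^{(s)}_{BB})$. Giving each row its own parameter, differentiating in each of them and using the symmetry between the rows leads to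
\begin{equation}\label{eq:heuristic}
\Phi'(s)=\alpha\,\mathbb E\big[\partial_uG_F(u,X')|_{u=s}\big],
\end{equation}
where $X'$ is the contribution of $\alpha-1$ rows. For $F(X)=e^{-\langle T,X\rangle}$ and $L_s(T)=\mathbb E e^{-\langle T,Y_s\rangle}=|I+2\Sigma_sT|^{-1/2}$, formula \eqref{eq:heuristic} reads
\[
\partial_sL_s^{\alpha}=\alpha\,L_s^{\alpha-1}\,\partial_sL_s ,
\]
and this identity holds for every real $\alpha$. So \eqref{eq:heuristic} survives, and gives $\Phi'\ge0$ whenever $\partial_uG_F\ge0$ on $\mathcal V_+$, provided that $L_s^{\alpha-1}$ is the Laplace transform of a \emph{positive} measure on $\mathcal V_+$. For $\alpha>p$ one takes the diagonal blocks of a $\mathcal W_p(\alpha-1,\Sigma_s)$ matrix. The difficulty is the range $p-1<\alpha\le p$, where the Wishart density with parameter $\beta=\alpha-1$ is not available. The case $p=2$ shows that the obstacle is real for full matrices and that it disappears for pairs of diagonal blocks.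

\begin{example}\label{ex:two}
Let $p=2$, $p_A=p_B=1$ and $0<\beta<1$.

(a) \emph{There is no random matrix $X\in\mathcal S^2_+$ with $\mathbb Ee^{-\operatorname{tr}TX}=|I+2\Sigma T|^{-\beta/2}$ for all $T\succ0$.} Replacing $X$ by $\Sigma^{-1/2}X\Sigma^{-1/2}$, we may take $\Sigma=I$. For $T=\begin{pmatrix}\lambda_1&h\\ h&\lambda_2\end{pmatrix}$ we have $\operatorname{tr}TX=\lambda_1X_{11}+\lambda_2X_{22}+2hX_{12}$ and $|I+2T|=D:=(1+2\lambda_1)(1+2\lambda_2)-4h^2$. Differentiating under the expectation at a point with $\lambda_1,\lambda_2>0$, $h=0$ gives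
\[
\mathbb E\big[|X|\,e^{-\operatorname{tr}TX}\big]=\big(\partial_{\lambda_1}\partial_{\lambda_2}-\tfrac14\partial_h^2\big)D^{-\beta/2}=(\beta^2-\beta)\,D^{-\beta/2-1}<0 ,
\]
which is impossible since $|X|\ge0$.

(b) \emph{The pair of diagonal entries exists for every $\beta>0$.} Let $\Sigma=\begin{pmatrix}1&\rho\\ \rho&1\end{pmatrix}$ with $|\rho|<1$, $\sigma^2=1-\rho^2$, $T=\operatorname{diag}(\lambda_1,\lambda_2)$ with $\lambda_i\ge0$, and $a_i=1+2\sigma^2\lambda_i\ge1$. Then $|I+2\Sigma T|=1+2(\lambda_1+\lambda_2)+4\sigma^2\lambda_1\lambda_2$, so $\sigma^2|I+2\Sigma T|=a_1a_2-\rho^2$, and the binomial series gives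
\[
|I+2\Sigma T|^{-\beta/2}=\sum_{j\ge0}\pi_j\,a_1^{-(\beta+2j)/2}a_2^{-(\beta+2j)/2},\qquad \pi_j=\sigma^{\beta}\binom{\beta/2+j-1}{j}\rho^{2j}\ge0 .
\]
Setting $T=0$ shows $\sum_j\pi_j=1$. This is the Laplace transform of the pair obtained by drawing $J$ with $\mathbb P(J=j)=\pi_j$ and then two independent $\sigma^2\chi^2_{\beta+2J}$ variables.
\end{example}

In general the law of the pair exists for all $\beta>p-2$ (Section~\ref{sec:pair}), which for $\beta=\alpha-1$ is exactly the hypothesis $\alpha>p-1$. Section~\ref{sec:derivative} proves \eqref{eq:heuristic} for real $\alpha$, Section~\ref{sec:real} removes the smoothness of $F$, and Section~\ref{sec:equality} treats equality.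

\section{Laplace transforms}\label{sec:laplace}

We collect the standard formulas that are used later.

\emph{Gaussian quadratic forms.} If $Z\sim N(m,\sigma^2I_q)$ and $\tau\ge0$, then a product of one-dimensional Gaussian integrals gives
\begin{equation}\label{eq:gauss}
\mathbb Ee^{-\tau\|Z\|^2}=(1+2\tau\sigma^2)^{-q/2}\exp\Big\{-\frac{\tau\|m\|^2}{1+2\tau\sigma^2}\Big\}.
\end{equation}
If $\Gamma,T\in\mathcal S^n_+$ and $\xi\sim N(0,\Gamma)$, write $\xi=\Gamma^{1/2}z$ with $z$ standard, diagonalize $\Gamma^{1/2}T\Gamma^{1/2}$ and use $|I+MN|=|I+NM|$ to get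
\begin{equation}\label{eq:quadratic}
\mathbb Ee^{-\xi^\top T\xi}=|I+2\Gamma T|^{-1/2}.
\end{equation}

\emph{Wishart matrices.} For $\gamma>m-1$ the integral of $|Z|^{(\gamma-m-1)/2}e^{-\operatorname{tr}Z/2}$ over $\mathcal S^m_{++}$ is a finite constant $c_{m,\gamma}$. The substitution $X=S^{1/2}ZS^{1/2}$ has Jacobian $|S|^{(m+1)/2}$, so the integral of $|X|^{(\gamma-m-1)/2}e^{-\operatorname{tr}(S^{-1}X)/2}$ is $c_{m,\gamma}|S|^{\gamma/2}$ for $S\succ0$. Comparing this value for $S$ and for $(S^{-1}+2T)^{-1}$ gives, for $V\sim\mathcal W_m(\gamma,S)$,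
\begin{equation}\label{eq:wishart}
\mathbb Ee^{-\operatorname{tr}TV}=|I+2ST|^{-\gamma/2},\qquad T\in\mathcal S^m_+ .
\end{equation}
By \eqref{eq:quadratic}, the same formula holds for a sum of $\gamma$ independent terms $rr^\top$ with $r\sim N(0,S)$.

\emph{Noncentral chi-square laws.} For real $\delta>0$ and $\eta\ge0$, the law $\chi^2_\delta(\eta)$ is the mixture of the central laws $\chi^2_{\delta+2j}$ with $j\sim\mathrm{Poisson}(\eta/2)$. Summing the exponential series, we find for $\zeta\sim\chi^2_\delta(\eta)$ and $u\ge0$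
\begin{equation}\label{eq:noncentral}
\mathbb Ee^{-u\zeta}=\sum_{j\ge0}e^{-\eta/2}\frac{(\eta/2)^j}{j!}(1+2u)^{-\delta/2-j}=(1+2u)^{-\delta/2}\exp\Big\{-\frac{u\eta}{1+2u}\Big\}.
\end{equation}
The density $f_\delta(\eta,z)$ of $\zeta$ is at least its term $j=0$, namely $e^{-\eta/2}f_\delta(0,z)$, and the central density $f_\delta(0,\cdot)$ is continuous and positive on $(0,\infty)$. For integer $\delta=q$, comparison of \eqref{eq:noncentral} with \eqref{eq:gauss} shows that $\chi^2_q(\|m\|^2)$ is the law of $\|Z\|^2$ for $Z\sim N(m,I_q)$.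

\emph{From Laplace to Fourier transforms.} Twice below we obtain an identity between Laplace transforms and want to test it against a function $F\in C_c^\infty(E)$ on a Euclidean space $E$. Fourier inversion writes such an $F$ as $F(x)=\int_E\hat F(\theta)e^{i\langle\theta,x\rangle}d\theta$ with $\hat F$ a Schwartz function, so the identity is needed at imaginary arguments. The next lemma provides this. The inner product of $E$ is extended to $T\in E+iE$ by complex linearity.

\begin{lemma}\label{lem:tube}
Let $E$ be a finite-dimensional Euclidean space and $P\subset E$ a nonempty open convex cone.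
\begin{itemize}
\item[(a)] Let $\mu$ be a finite positive Borel measure concentrated on $\{x:\langle T,x\rangle\ge0\text{ for all }T\in P\}$. Then $L_\mu(T)=\int e^{-\langle T,x\rangle}\mu(dx)$ is continuous on $\overline P+iE$ and holomorphic on $P+iE$.
\item[(b)] Two functions that are continuous on $\overline P+iE$, holomorphic on $P+iE$ and equal on $P$ are equal on $iE$.
\item[(c)] A measure $\mu$ as in (a) is determined by the values of $L_\mu$ on $P$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $\overline P+iE$ the integrand has modulus at most $1$, so $L_\mu$ is continuous by dominated convergence. By the theorems of Fubini and Morera it is holomorphic in each complex coordinate on the open set $P+iE$, and a continuous function that is holomorphic in each variable is holomorphic.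

(b) Let $h$ be the difference and $T_0\in P$. The complex partial derivatives of $h$ at $T_0$ can be computed along real directions, and $h$ vanishes on the real neighborhood $P$ of $T_0$; so the Taylor series of $h$ at $T_0$ is zero. Since $P+iE$ is convex, hence connected, $h=0$ there. For $\theta\in E$, let $\epsilon\downarrow0$ in $h(\epsilon T_0+i\theta)=0$.

(c) By (a) and (b), the values on $P$ determine the characteristic function of $\mu$.
\end{proof}

The trace of a product of two positive semidefinite matrices is nonnegative, so the lemma applies to measures on $\mathcal S^m_+$ with $P=\mathcal S^m_{++}$, and to measures on $\mathcal V_+$ with $P=\mathcal S^{p_A}_{++}\times\mathcal S^{p_B}_{++}$. Three consequences of \eqref{eq:wishart} and Lemma~\ref{lem:tube}(c) follow. First, the two definitions of $\mathcal W_p(\alpha,\Sigma)$ agree for integers $\alpha\ge p$. Second, taking $T$ supported on the rows and columns of an index set $J$, for which $|I+2\Sigma T|=|I+2\Sigma_{JJ}T_{JJ}|$, we see that a principal submatrix $\mathfrak X_{JJ}$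 is Wishart with the same $\alpha$ and scale matrix $\Sigma_{JJ}$; in particular the laws of $\mathfrak X^{(s)}_{AA}$ and of $\mathfrak X^{(s)}_{BB}$ do not depend on $s$. Third, $|I+2\Sigma_0T|=|I+2\Sigma_{AA}T_A|\,|I+2\Sigma_{BB}T_B|$ for $T\in\mathcal V_+$, so $\mathfrak X^{(0)}_{AA}$ and $\mathfrak X^{(0)}_{BB}$ are independent. Together,
\begin{equation}\label{eq:endpoint}
\mathbb E[f_A(\mathfrak X^{(0)}_{AA})f_B(\mathfrak X^{(0)}_{BB})]=\mathbb E[f_A(\mathfrak X_{AA})]\;\mathbb E[f_B(\mathfrak X_{BB})]
\end{equation}
for all bounded Borel $f_A,f_B$ and all $\alpha\in\{1,2,\dots\}\cup(p-1,\infty)$.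

\section{One Gaussian row, and integer degrees of freedom}\label{sec:row}

In this section $\Gamma$ is a positive semidefinite $n\times n$ matrix, the indices $1,\dots,n$ are split into two groups of sizes $n_1,n_2\ge1$, and $\Gamma(s)$, $s\in[0,1]$, is obtained from $\Gamma$ by multiplying the two off-diagonal blocks by $s$. It is positive semidefinite as a convex combination of $\Gamma(1)$ and $\Gamma(0)$. Let $\xi(s)=(\xi'(s),\xi''(s))\sim N(0,\Gamma(s))$. Singular $\Gamma$ must be allowed, because a convex set will be approximated by more slabs than the dimension of the space.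

\begin{lemma}[Royen's monotonicity]\label{lem:royen}
For all $a_1,\dots,a_n>0$, the function $s\mapsto\mathbb P(|\xi_i(s)|\le a_i\text{ for all }i)$ is nondecreasing on $[0,1]$.
\end{lemma}

The event depends only on the squares $\xi_i^2$, whose joint Laplace transform is a determinant to the power $-1/2$. Its derivative in $s$ contains the power $-3/2$, which is the transform for three independent copies of $\xi$, multiplied by a polynomial whose coefficients have a sign.

\begin{proof}
\emph{Principal minors decrease.} For $\emptyset\ne J\subset\{1,\dots,n\}$ let $D_J(s)=|\Gamma(s)_{JJ}|\ge0$, a polynomial in $s$. It is constant if $J$ lies in one group. Otherwise let $J_1,J_2$ be the parts of $J$ in the two groups, and suppose first that $\Gamma\succ0$. With $M=\Gamma_{J_1J_1}^{-1/2}\Gamma_{J_1J_2}\Gamma_{J_2J_2}^{-1/2}$, the Schur complement formula gives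
\[
D_J(s)=|\Gamma_{J_1J_1}|\,|\Gamma_{J_2J_2}|\,|I-s^2M^\top M| .
\]
Since $\Gamma_{JJ}\succ0$, its Schur complement is positive definite, that is, $I-M^\top M\succ0$. The eigenvalues $m_l$ of $M^\top M$ thus lie in $[0,1)$, and $\prod_l(1-s^2m_l)$ is nonincreasing on $[0,1]$. For singular $\Gamma$ apply this to $\Gamma+\epsilon I$ and let $\epsilon\downarrow0$; the coefficients of the polynomials converge. In all cases $D_J'\le0$ on $[0,1]$.

\emph{The identity for Laplace transforms.} For $\gamma\in\{1,3\}$ let $W^\gamma(s)\in[0,\infty)^n$ have coordinates $\frac12\sum_{l=1}^\gamma\xi^{(l)}_i(s)^2$, where $\xi^{(l)}(s)=\Gamma(s)^{1/2}z^{(l)}$ with independent standard normal vectors $z^{(l)}$. For $\lambda\in[0,\infty)^n$ put $\Lambda=\operatorname{diag}(\lambda)$ and $\lambda_J=\prod_{j\in J}\lambda_j$. By \eqref{eq:quadratic} and the expansion of $|I+N|$ as the sum of the principal minors of $N$,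
\[
\mathbb Ee^{-\lambda\cdot W^\gamma(s)}=q_s(\lambda)^{-\gamma/2},\qquad q_s(\lambda)=|I+\Lambda\Gamma(s)|=1+\sum_J\lambda_JD_J(s)\ge1 .
\]
Fix $s_1<s_2$ and let $\mu_J$ be the finite positive measure on $[0,\infty)^n$ given by $\int\psi\,d\mu_J=\int_{s_1}^{s_2}(-D_J'(s))\,\mathbb E\psi(W^3(s))\,ds$. Integrating $\partial_sq_s^{-1/2}=\frac12\sum_J(-D_J')\lambda_J\,q_s^{-3/2}$ over $[s_1,s_2]$, we get
\begin{equation}\label{eq:royenlaplace}
\mathbb Ee^{-\lambda\cdot W^1(s_2)}-\mathbb Ee^{-\lambda\cdot W^1(s_1)}=\frac12\sum_J\lambda_J\int e^{-\lambda\cdot w}\mu_J(dw).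
\end{equation}

\emph{Test functions.} By Lemma~\ref{lem:tube} with $P=(0,\infty)^n$, identity \eqref{eq:royenlaplace} holds at $\lambda=-i\theta$, $\theta\in\mathbb R^n$, where $\lambda_Je^{-\lambda\cdot w}=(-1)^{\#J}\partial_Je^{i\theta\cdot w}$ with $\partial_J=\prod_{j\in J}\partial/\partial w_j$. Multiply by $\hat F(\theta)$ for $F\in C_c^\infty(\mathbb R^n)$ and integrate in $\theta$. Fubini's theorem gives
\[
\mathbb EF(W^1(s_2))-\mathbb EF(W^1(s_1))=\frac12\sum_J\int(-1)^{\#J}\partial_JF\,d\mu_J .
\]
Take $F(w)=\prod_i\varphi_i(w_i)$ with $\varphi_i\in C_c^\infty(\mathbb R)$ taking values in $[0,1]$, nonincreasing on $[0,\infty)$, equal to $1$ on $[0,a_i^2/2]$ and to $0$ on $[a_i^2/2+1/N,\infty)$. On $[0,\infty)^n$ we have $(-1)^{\#J}\partial_JF=\prod_{j\in J}(-\varphi_j')\prod_{i\notin J}\varphi_i\ge0$, so the right side is nonnegative. As $N\to\infty$, $\mathbb EF(W^1(s))$ tends to $\mathbb P(\xi_i(s)^2\le a_i^2\text{ for all }i)$ by dominated convergence.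
\end{proof}

For $n=2$ with unit variances and correlation $\rho$, the only non-constant minor is $D_{\{1,2\}}(s)=1-s^2\rho^2$, and the proof reduces to $\partial_s\mathbb E[\varphi_1\varphi_2(W^1(s))]=s\rho^2\,\mathbb E[\varphi_1'\varphi_2'(W^3(s))]\ge0$.

To pass from boxes to convex sets we recall two facts of convex geometry. The boundary of a convex subset of $\mathbb R^m$ has Lebesgue measure zero. The polar of $K\subset\mathbb R^m$ is $K^\circ=\{u:\langle u,x\rangle\le1\text{ for all }x\in K\}$, and the bipolar theorem states that $K=(K^\circ)^\circ$ if $K$ is closed, convex and contains $0$.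

\begin{lemma}\label{lem:convex}
Let $K'\subset\mathbb R^{n_1}$ and $K''\subset\mathbb R^{n_2}$ be symmetric convex sets. Assume either that both are closed, or that both are Borel and $\Gamma\succ0$. Then $s\mapsto\mathbb P(\xi'(s)\in K',\,\xi''(s)\in K'')$ is nondecreasing on $[0,1]$. In particular $\mathbb P(\xi'(1)\in K',\,\xi''(1)\in K'')\ge\mathbb P(\xi'(1)\in K')\,\mathbb P(\xi''(1)\in K'')$.
\end{lemma}

\begin{proof}
We may assume both sets nonempty. If $\Gamma\succ0$, then $\xi(s)$ has a density for every $s$, and replacing $K',K''$ by their closures does not change the probability. So let both sets be closed. A nonempty symmetric convex set contains $0$ and has a symmetric polar, so the bipolar theorem gives $K'=\{x:|\langle u,x\rangle|\le1\text{ for all }u\in(K')^\circ\}$. By continuity in $u$ it suffices to let $u$ range over a dense sequence $u_1,u_2,\dots$ in $(K')^\circ$. Let $w_1,w_2,\dots$ be such a sequence for $K''$. The vector $\big((\langle u_j,\xi'(s)\rangle)_{j\le N},(\langle w_j,\xi''(s)\rangle)_{j\le N}\big)$ is centered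 Gaussian; the covariances within each group do not depend on $s$, and those between the groups are $s$ times their values at $s=1$. By Lemma~\ref{lem:royen}, the probability that all $2N$ coordinates have modulus at most $1$ is nondecreasing in $s$. These events decrease to $\{\xi'(s)\in K',\,\xi''(s)\in K''\}$ as $N\to\infty$. Finally, $\xi'(0)$ and $\xi''(0)$ are independent with the laws of $\xi'(1)$ and $\xi''(1)$.
\end{proof}

Symmetry cannot be dropped: for $n_1=n_2=1$, all entries of $\Gamma$ equal to $1$, $K'=[0,\infty)$ and $K''=(-\infty,0]$, the probability is $1/4$ at $s=0$ and $0$ at $s=1$.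

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] If $F$ is admissible and $X'\in\mathcal V_+$, then $u\mapsto G_F(u,X')$ is nondecreasing on $[0,1]$.
\item[(b)] Let $\varphi:[0,\infty)\to[0,\infty)$ be bounded and nonincreasing and let $M$ be a real $m\times m'$ matrix. Then $X\mapsto\varphi(|M^\top XM|)$ and $X\mapsto\varphi(\operatorname{tr}X)$ belong to $\mathcal D_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f_A=g_1\cdots g_a$ with $g_j\in\mathcal D_{p_A}$. Writing each factor as $g_j=\int_0^\infty\mathbf 1\{g_j\ge c_j\}\,dc_j$, we get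
\[
f_A(X'_A+r_Ar_A^\top)=\int_{(0,\infty)^a}\mathbf 1\{r_A\in K_A(c)\}\,dc,\qquad K_A(c)=\bigcap_{j=1}^a\{r_A:g_j(X'_A+r_Ar_A^\top)\ge c_j\}.
\]
Each $K_A(c)$ is Borel, symmetric, and convex as an intersection of convex sets. In the same way $f_B(X'_B+r_Br_B^\top)=\int\mathbf 1\{r_B\in K_B(c')\}\,dc'$. By Tonelli's theorem, $G_F(u,X')=\iint\mathbb P(r_A(u)\in K_A(c),\,r_B(u)\in K_B(c'))\,dc\,dc'$, and the integrand is nondecreasing in $u$ by Lemma~\ref{lem:convex} with $\Gamma=\Sigma\succ0$.

(b) For $S\in\mathcal S^{m'}$ and $v\in\mathbb R^{m'}$ we have $|S+vv^\top|=|S|+v^\top\operatorname{adj}(S)\,v$: for invertible $S$ both sides equal $|S|(1+v^\top S^{-1}v)$, and both are polynomials in the entries of $S$. If $S=O\operatorname{diag}(\sigma_i)O^\top$ with $O$ orthogonal, then $\operatorname{adj}(S)=O\operatorname{diag}(\prod_{j\ne i}\sigma_j)O^\top$, which is positive semidefinite when all $\sigma_i\ge0$. With $S=M^\top XM$ and $v=M^\top r$,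
\[
|M^\top(X+rr^\top)M|=|M^\top XM|+r^\top M\operatorname{adj}(M^\top XM)M^\top r ,
\]
so for $X\in\mathcal S^m_+$ the left side is a nonnegative convex function of $r$. So is $\operatorname{tr}(X+rr^\top)=\operatorname{tr}X+\|r\|^2$. The set $\{\varphi\ge c\}$ is one of $\emptyset$, $[0,b)$, $[0,b]$, $[0,\infty)$, and the preimage of such a set under a nonnegative convex function is convex. The functions are Borel because $\varphi$ is monotone.
\end{proof}

Part (b) needs $X$ positive semidefinite: for $X=\operatorname{diag}(1,-1)$ the determinant $|X+rr^\top|=-1-r_1^2+r_2^2$ is not convex in $r$. This is why the measure replacing the frozen rows must live on $\mathcal V_+$.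

\begin{proof}[Proof of Theorem~\ref{thm:general} for integer $\alpha$]
Let $F=f_A\otimes f_B$ and $s_1<s_2$. For $0\le j\le\alpha$ let $e_j=\mathbb EF(Y^{(1)}+\dots+Y^{(\alpha)})$, where the $Y^{(l)}$ are independent, distributed as $Y_{s_2}$ for $l\le j$ and as $Y_{s_1}$ for $l>j$. Then $e_0$ and $e_\alpha$ are the values at $s_1$ and $s_2$ of the function in the theorem. Conditioning on $X'=\sum_{l\ne j}Y^{(l)}\in\mathcal V_+$, whose law is the same in $e_{j-1}$ and $e_j$, we get $e_j-e_{j-1}=\mathbb E[G_F(s_2,X')-G_F(s_1,X')]\ge0$ by Lemma~\ref{lem:D}(a). The displayed inequality of the theorem follows from \eqref{eq:endpoint}.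
\end{proof}

\section{Laws of pairs of diagonal blocks}\label{sec:pair}

For $\gamma>0$ and $s\in[0,1]$ we write $\nu^s_\gamma$ for a probability measure on $\mathcal V_+$ with
\begin{equation}\label{eq:pair}
\int e^{-\langle T,X\rangle}\,\nu^s_\gamma(dX)=|I+2\Sigma_sT|^{-\gamma/2}\qquad\text{for all }T_A\succ0,\ T_B\succ0 .
\end{equation}
By Lemma~\ref{lem:tube}(c) there is at most one such measure. By \eqref{eq:wishart}, $\nu^s_\alpha$ is the law of $(\mathfrak X^{(s)}_{AA},\mathfrak X^{(s)}_{BB})$ for $\alpha>p-1$, and by \eqref{eq:quadratic}, $\nu^s_1$ is the law of $Y_s$.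

\begin{proposition}\label{prop:pair}
For every real $\beta>p-2$ and every $s\in[0,1]$, the measure $\nu^s_\beta$ exists. Moreover, for each $\varepsilon>0$ there are a closed ball $U\subset\mathcal V_+$ centered at $(\varepsilon I,\varepsilon I)$ and $c>0$ such that $\nu^s_\beta\ge c\cdot\mathrm{Leb}|_U$ for all $s\in[0,1]$. The same then holds for every smaller concentric ball.
\end{proposition}

The lower bound is used only for the equality case. To construct $\nu^s_\beta$, write $\Sigma$ for $\Sigma_s$, pick $a\in A$, and put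
\[
A'=A\setminus\{a\},\qquad q=p_A-1\ge0,\qquad C=A'\cup B ,
\]
so that $C$ has $p-1\ge1$ elements. Let $w=\Sigma_{CC}^{-1}\Sigma_{Ca}=(w_{A'},w_B)$ and $\sigma^2=\Sigma_{aa}-\Sigma_{aC}\Sigma_{CC}^{-1}\Sigma_{Ca}>0$; these are the regression coefficients and the residual variance of $r_a$ on $r_C$, in the sense that $r_a\sim N(w^\top r_C,\sigma^2)$ given $r_C$. For $V\in\mathcal S^{p-1}_{++}$ indexed by $C$ put $V_{BB\cdot A'}=V_{BB}-V_{BA'}V_{A'A'}^{-1}V_{A'B}$.

The construction is read off from the integer case, which we describe as motivation only. Let $G$ be an $N\times p$ matrix with independent $N(0,\Sigma)$ rows, $N\ge p$. Its column $g_a$ equals $G_Cw+\sigma n$ with $n\sim N(0,I_N)$ independent of $G_C$. Beyond $V=G_C^\top G_C$, the two diagonal blocks of $G^\top G$ contain only $y=G_{A'}^\top g_a$ and $x=\|g_a\|^2$; the products $G_B^\top g_a$ are not needed. Let $\Pi$ be the orthogonal projection onto the $q$-dimensional column space of $G_{A'}$. Given $G_C$, we have $y\sim N((Vw)_{A'},\sigma^2V_{A'A'})$ and $\|\Pi g_a\|^2=y^\top V_{A'A'}^{-1}y$,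 while $\sigma^{-2}\|(I-\Pi)g_a\|^2$ is independent of $y$ and has law $\chi^2_{N-q}(\eta)$ with $\eta=\sigma^{-2}\|(I-\Pi)G_Bw_B\|^2=\sigma^{-2}w_B^\top V_{BB\cdot A'}w_B$. In this description $N$ enters only through $\mathcal W_{p-1}(N,\Sigma_{CC})$ and $\chi^2_{N-q}(\eta)$, and these laws make sense for real $N>p-2$. To record $G_B^\top g_a$ as well one would project onto the column space of $G_C$, leaving $N-p+1$ degrees of freedom and the condition $N>p-1$. This is where one unit is gained.

\begin{proof}[Proof of Proposition~\ref{prop:pair}]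
\emph{Construction.} Let $V\sim\mathcal W_{p-1}(\beta,\Sigma_{CC})$, which exists and has a density since $\beta>p-2$. Given $V$, let $y\in\mathbb R^q$ and $\zeta>0$ be independent with
\[
y\sim N\big((Vw)_{A'},\,\sigma^2V_{A'A'}\big),\qquad \zeta\sim\chi^2_{\beta-q}(\eta),\qquad \eta=\sigma^{-2}w_B^\top V_{BB\cdot A'}w_B .
\]
Here $\beta-q>p_B-1\ge0$. Put
\[
x=y^\top V_{A'A'}^{-1}y+\sigma^2\zeta,\qquad X_A=\begin{pmatrix}V_{A'A'}&y\\ y^\top&x\end{pmatrix},\qquad X_B=V_{BB},
\]
with the coordinate $a$ written last. If $q=0$, everything indexed by $A'$ is omitted. The matrix $X_A$ is positive semidefinite because $V_{A'A'}\succ0$ and the Schur complement is $\sigma^2\zeta\ge0$. So $X=(X_A,X_B)\in\mathcal V_+$.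

\emph{The Laplace transform is a power $u(T)^{-\beta/2}$.} Let $T_A=\begin{pmatrix}T'&h\\ h^\top&\tau\end{pmatrix}\succ0$, $T_B\succ0$ and $\kappa=\tau/(1+2\tau\sigma^2)$. Then
\[
\langle T,X\rangle=\operatorname{tr}T'V_{A'A'}+\big(2h^\top y+\tau\,y^\top V_{A'A'}^{-1}y\big)+\tau\sigma^2\zeta+\operatorname{tr}T_BV_{BB}.
\]
Since $(Vw)_{A'}=V_{A'A'}\omega$ with $\omega=w_{A'}+V_{A'A'}^{-1}V_{A'B}w_B$, we can write $y=V_{A'A'}^{1/2}e$ with $e\sim N(V_{A'A'}^{1/2}\omega,\sigma^2I_q)$ given $V$. Completing the square,
\[
2h^\top y+\tau\,y^\top V_{A'A'}^{-1}y=\tau\,\big\|e+V_{A'A'}^{1/2}h/\tau\big\|^2-h^\top V_{A'A'}h/\tau .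
\]
Formulas \eqref{eq:gauss} and \eqref{eq:noncentral} give
\begin{align*}
\mathbb E\big[e^{-2h^\top y-\tau y^\top V_{A'A'}^{-1}y}\,\big|\,V\big]&=(1+2\tau\sigma^2)^{-q/2}\exp\Big\{\frac{h^\top V_{A'A'}h}{\tau}-\kappa\Big(\omega+\frac h\tau\Big)^{\!\top}V_{A'A'}\Big(\omega+\frac h\tau\Big)\Big\},\\
\mathbb E\big[e^{-\tau\sigma^2\zeta}\,\big|\,V\big]&=(1+2\tau\sigma^2)^{-(\beta-q)/2}\exp\big\{-\kappa\,w_B^\top V_{BB\cdot A'}w_B\big\}.
\end{align*}
For any vector $v=(v_{A'},v_B)$, expanding the right side shows
\[
v^\top Vv=\big(v_{A'}+V_{A'A'}^{-1}V_{A'B}v_B\big)^\top V_{A'A'}\big(v_{A'}+V_{A'A'}^{-1}V_{A'B}v_B\big)+v_B^\top V_{BB\cdot A'}v_B .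
\]
For $v=\tilde w:=(w_{A'}+h/\tau,\,w_B)$ the two terms on the right are the two coefficients of $-\kappa$ above. The exponent is therefore linear in $V$:
\[
\mathbb E\big[e^{-\langle T,X\rangle}\,\big|\,V\big]=(1+2\tau\sigma^2)^{-\beta/2}e^{-\operatorname{tr}\Xi V},\qquad \Xi=\operatorname{diag}\big(T'-hh^\top/\tau,\ T_B\big)+\kappa\,\tilde w\tilde w^\top .
\]
The matrix $\Xi$ is positive definite, since $T'-hh^\top/\tau$ is a Schur complement of $T_A$, and it does not depend on $\beta$. By \eqref{eq:wishart},
\[
\mathbb Ee^{-\langle T,X\rangle}=u(T)^{-\beta/2},\qquad u(T)=(1+2\tau\sigma^2)\,|I+2\Sigma_{CC}\Xi| .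
\]

\emph{Identification of $u$.} The same completion of the square for one row $r\sim N(0,\Sigma)$ reads
\[
r^\top Tr=\tau\big(r_a+h^\top r_{A'}/\tau\big)^2+r_{A'}^\top\big(T'-hh^\top/\tau\big)r_{A'}+r_B^\top T_Br_B .
\]
Given $r_C$, the variable $r_a+h^\top r_{A'}/\tau$ has law $N(\tilde w^\top r_C,\sigma^2)$, so \eqref{eq:gauss} gives $\mathbb E[e^{-r^\top Tr}\mid r_C]=(1+2\tau\sigma^2)^{-1/2}e^{-r_C^\top\Xi r_C}$. Taking expectations and applying \eqref{eq:quadratic} to both sides, we obtain $|I+2\Sigma T|^{-1/2}=u(T)^{-1/2}$. Hence the law of $X$ satisfies \eqref{eq:pair} with $\gamma=\beta$.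

\emph{Lower bound.} On the open set $\mathcal O=\{(V,y,x):V\succ0,\ x>y^\top V_{A'A'}^{-1}y\}$, the triple $(V,y,x)$ has a density, which is the product of the $\mathcal W_{p-1}(\beta,\Sigma_{CC})$ density at $V$, the $N((Vw)_{A'},\sigma^2V_{A'A'})$ density at $y$, and $\sigma^{-2}f_{\beta-q}(\eta,z)$ with $z=\sigma^{-2}(x-y^\top V_{A'A'}^{-1}y)$. Replace the last factor by its lower bound $\sigma^{-2}e^{-\eta/2}f_{\beta-q}(0,z)$ and call the resulting product $\psi_s(V,y,x)$. The quantities $\Sigma_{CC}\succ0$, $w$ and $\sigma^2>0$ are continuous in $s\in[0,1]$, so $\psi$ is positive and continuous on $[0,1]\times\mathcal O$. The entries of $(V,y,x)$ are those of $(X_A,X_B,V_{A'B})$, rearranged. The point $V=\varepsilon I$, $y=0$, $x=\varepsilon$ lies in $\mathcal O$ and corresponds to $X=(\varepsilon I,\varepsilon I)$, $V_{A'B}=0$. Choose closed balls $U\subset\mathcal V_+$ and $U'$ around these two points with $U\times U'\subset\mathcal O$. By compactness $\psi$ is bounded below by a positive constant on $[0,1]\times U\times U'$, and integrating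 $V_{A'B}$ over $U'$ gives the claim.
\end{proof}

For $p=2$ and unit variances the construction returns Example~\ref{ex:two}(b): $V\sim\chi^2_\beta$, the Poisson index $J$ has mean $\rho^2V/(2\sigma^2)$ given $V$, and the joint density of $(J,V)$ at $(j,v)$ is proportional in $v$ to $v^{\beta/2+j-1}e^{-v/(2\sigma^2)}$, so that $V\sim\sigma^2\chi^2_{\beta+2j}$ given $J=j$.

\section{The derivative along the interpolation}\label{sec:derivative}

We now prove \eqref{eq:heuristic} for real $\alpha$. At imaginary arguments the determinant in \eqref{eq:pair} is complex, and its real powers require a choice of logarithm that is the same for the three exponents $1$, $\alpha-1$, $\alpha$ and smooth in $s$. Elements $T$ of $\mathcal V+i\mathcal V$ are block diagonal complex matrices whose real and imaginary parts are real symmetric.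

\begin{lemma}\label{lem:log}
There is a function $\ell:[0,1]\times\mathcal V\to\mathbb C$, $(s,\Theta)\mapsto\ell_s(-i\Theta)$, with the following properties.
\begin{itemize}
\item[(a)] Whenever $\nu^s_\gamma$ exists,
\begin{equation}\label{eq:char}
\int e^{i\langle\Theta,X\rangle}\,\nu^s_\gamma(dX)=e^{-\gamma\ell_s(-i\Theta)/2},\qquad\Theta\in\mathcal V .
\end{equation}
In particular the right side has modulus at most $1$.
\item[(b)] The derivative $\partial_s\ell_s(-i\Theta)$ exists, is continuous in $(s,\Theta)$, and satisfies $|\partial_s\ell_s(-i\Theta)|\le c_0\|\Theta\|$ with $c_0$ independent of $s$ and $\Theta$.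
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Omega_s=\{T\in\mathcal V+i\mathcal V:\Sigma_s^{-1}+2\operatorname{Re}T\succ0\}$. It is open, convex, and contains $\mathcal V_++i\mathcal V$. For $z\in\mathbb C^p$ the number $z^*(\operatorname{Im}T)z$ is real, so
\begin{equation}\label{eq:realpart}
\operatorname{Re}z^*(\Sigma_s^{-1}+2T)z=z^*(\Sigma_s^{-1}+2\operatorname{Re}T)z .
\end{equation}
For $T\in\Omega_s$ and $z\ne0$ this is positive; hence $\Sigma_s^{-1}+2T$ and $I+2\Sigma_sT=\Sigma_s(\Sigma_s^{-1}+2T)$ are invertible. Since $0\in\Omega_s$, the segment from $0$ to $T$ lies in $\Omega_s$, and we may define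
\[
\ell_s(T)=\int_0^1\operatorname{tr}\big\{(I+2v\Sigma_sT)^{-1}\,2\Sigma_sT\big\}\,dv,\qquad T\in\Omega_s .
\]
This function is holomorphic on $\Omega_s$ and real for real $T$. By Jacobi's formula $\frac{d}{dv}|M(v)|=|M(v)|\operatorname{tr}\{M(v)^{-1}M'(v)\}$, the integrand is the logarithmic derivative of $v\mapsto|I+2v\Sigma_sT|$, which equals $1$ at $v=0$; so $e^{\ell_s(T)}=|I+2\Sigma_sT|$.

(a) For real $T_A,T_B\succ0$, the right side of \eqref{eq:pair} equals $e^{-\gamma\ell_s(T)/2}$, because $\ell_s(T)$ is the real logarithm of the determinant. Lemma~\ref{lem:tube}(a),(b) extends the identity to $i\mathcal V$.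

(b) For $T=-i\Theta$ the integrand defining $\ell_s$ is a smooth function of $(v,s,\Theta)\in[0,1]^2\times\mathcal V$, which gives existence and continuity of the derivative. Differentiating $e^{\ell_s}=|I+2\Sigma_sT|$ in $s$ with Jacobi's formula gives
\[
\partial_s\ell_s(T)=\operatorname{tr}\big\{(\Sigma_s^{-1}+2T)^{-1}\Sigma_s^{-1}\,2(\Sigma_1-\Sigma_0)\,T\big\}.
\]
For $T=-i\Theta$, \eqref{eq:realpart} and the Cauchy--Schwarz inequality give $\|z\|\,\|(\Sigma_s^{-1}+2T)z\|\ge z^*\Sigma_s^{-1}z\ge\|z\|^2/\|\Sigma_s\|$, so $\|(\Sigma_s^{-1}+2T)^{-1}\|\le\|\Sigma_s\|$ in operator norm. Both $\|\Sigma_s\|$ and $\|\Sigma_s^{-1}\|$ are bounded on $[0,1]$.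
\end{proof}

\begin{proposition}\label{prop:derivative}
Let $\alpha>p-1$ be real and $F\in C_c^\infty(\mathcal V)$. Then $\Phi(s)=\int F\,d\nu^s_\alpha$ and $G_F(\cdot,X')$ are $C^1$ on $[0,1]$, the function $\partial_uG_F$ is bounded and continuous on $[0,1]\times\mathcal V$, and
\begin{equation}\label{eq:derivative}
\Phi'(s)=\alpha\int\partial_uG_F(u,X')\big|_{u=s}\;\nu^s_{\alpha-1}(dX').
\end{equation}
\end{proposition}

\begin{proof}
The measure $\nu^s_{\alpha-1}$ exists by Proposition~\ref{prop:pair}, because $\alpha-1>p-2$. Write $\ell_s$ for $\ell_s(-i\Theta)$. By Fourier inversion, Fubini's theorem and \eqref{eq:char} with $\gamma=\alpha$ and $\gamma=1$,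
\[
\Phi(s)=\int\hat F(\Theta)\,e^{-\alpha\ell_s/2}\,d\Theta,\qquad G_F(u,X')=\int\hat F(\Theta)\,e^{i\langle\Theta,X'\rangle}e^{-\ell_u/2}\,d\Theta .
\]
For $\gamma\in\{1,\alpha\}$, Lemma~\ref{lem:log} gives $|\partial_se^{-\gamma\ell_s/2}|=\frac\gamma2|\partial_s\ell_s|\,|e^{-\gamma\ell_s/2}|\le\frac\gamma2c_0\|\Theta\|$. Since $\|\Theta\|\,|\hat F(\Theta)|$ is integrable, both integrals may be differentiated under the integral sign, and dominated convergence gives the continuity and boundedness claims. Now $\partial_se^{-\alpha\ell_s/2}=\alpha\,e^{-(\alpha-1)\ell_s/2}\,\partial_se^{-\ell_s/2}$. Inserting \eqref{eq:char} with $\gamma=\alpha-1$,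
\[
\Phi'(s)=\alpha\int\hat F(\Theta)\Big(\int e^{i\langle\Theta,X'\rangle}\nu^s_{\alpha-1}(dX')\Big)\partial_se^{-\ell_s/2}\,d\Theta ,
\]
and exchanging the two integrals gives \eqref{eq:derivative}.
\end{proof}

\section{Monotonicity for real degrees of freedom}\label{sec:real}

Formula \eqref{eq:derivative} needs a smooth $F$, while admissible functions are only Borel. The smoothing must keep $G_F(u,X')$ monotone in $u$, and Lemma~\ref{lem:D}(a) gives this only for base points in $\mathcal V_+$. We therefore average translates of $F$ in directions taken from $\mathcal V_+$. We also keep track of how much is gained, for use in Section~\ref{sec:equality}.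

\begin{proposition}\label{prop:gain}
Let $\alpha>p-1$ be real, $F$ admissible and $\Phi_F(s)=\int F\,d\nu^s_\alpha$. Let $U\subset\mathcal V_+$ be a bounded Borel set and $c\ge0$ a constant with $\nu^s_{\alpha-1}\ge c\cdot\mathrm{Leb}|_U$ for all $s\in[0,1]$. Then for $0\le s_1<s_2\le1$,
\begin{equation}\label{eq:gain}
\Phi_F(s_2)-\Phi_F(s_1)\ \ge\ \alpha c\int_U\big[G_F(s_2,X')-G_F(s_1,X')\big]\,dX' .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Truncation.} By Lemma~\ref{lem:D}(b), $F_R=F\cdot\mathbf 1\{\operatorname{tr}X_A\le R\}\,\mathbf 1\{\operatorname{tr}X_B\le R\}$ is admissible. As $R\to\infty$, $F_R\to F$ pointwise and boundedly, so all terms of \eqref{eq:gain} for $F_R$ converge to those for $F$. A positive semidefinite matrix of trace at most $R$ has operator norm at most $R$. We may thus assume that $F$ has bounded support, and we extend it by $0$ to $\mathcal V$, so that $F\in L^1(\mathcal V)$.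

\emph{Smoothing.} Let $k\in C_c^\infty(\mathcal V)$ be a probability density supported in a ball around $(I,I)$ contained in $\mathcal V_+$, and let $k_\delta(Z)=\delta^{-\dim\mathcal V}k(Z/\delta)$, which is supported in $\mathcal V_+$ because $\mathcal V_+$ is a cone. Put
\[
F_\delta(X)=\int F(Z)\,k_\delta(Z-X)\,dZ=\int F(X+Z)\,k_\delta(Z)\,dZ .
\]
The first form shows $F_\delta\in C_c^\infty(\mathcal V)$. The second shows $0\le F_\delta\le\sup F$ and $G_{F_\delta}(u,X')=\int G_F(u,X'+Z)\,k_\delta(Z)\,dZ$. For $X'\in\mathcal V_+$ the points $X'+Z$ lie in $\mathcal V_+$, so $G_{F_\delta}(\cdot,X')$ is nondecreasing by Lemma~\ref{lem:D}(a), that is, $\partial_uG_{F_\delta}\ge0$ on $[0,1]\times\mathcal V_+$. Since $\nu^s_{\alpha-1}$ is a positive measure on $\mathcal V_+$ that dominates $c\cdot\mathrm{Leb}|_U$, formula \eqref{eq:derivative} gives $\Phi_{F_\delta}'(s)\ge\alpha c\int_U\partial_uG_{F_\delta}(s,X')\,dX'$. Integrating over $[s_1,s_2]$ and using Tonelli's theorem yields \eqref{eq:gain} for $F_\delta$.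

\emph{The limit $\delta\to0$.} By continuity of translations in $L^1$, $\|F_\delta-F\|_{L^1}\to0$. For the right side of \eqref{eq:gain},
\[
\int_U\big|G_{F_\delta}(u,X')-G_F(u,X')\big|\,dX'\le\mathbb E\int_U|F_\delta-F|(X'+Y_u)\,dX'\le\|F_\delta-F\|_{L^1}.
\]
For the left side, take a sequence $\delta_j\to0$ along which $F_{\delta_j}\to F$ Lebesgue almost everywhere. The measure $\nu^s_\alpha$ is absolutely continuous, being the image of the Wishart density under a coordinate projection; this is the second use of $\alpha>p-1$. Hence $\Phi_{F_{\delta_j}}(s)\to\Phi_F(s)$ for every $s$ by dominated convergence.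
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general} for real $\alpha>p-1$]
The function in the theorem is $\Phi_F$ with $F=f_A\otimes f_B$. It is nondecreasing by Proposition~\ref{prop:gain} with $c=0$, and the displayed inequality follows from \eqref{eq:endpoint}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:monotone} and Corollary~\ref{cor:integer}]
For $i<k$ we have $X_{ii}=M_i^\top X_AM_i$, where the $p_A\times p_i$ matrix $M_i$ consists of the columns of the identity matrix indexed by block $i$. By Lemma~\ref{lem:D}(b) with $\varphi=\mathbf 1_{[0,t_i]}$, the function $\mathbf 1\{|X_{ii}|\le t_i\}$ belongs to $\mathcal D_{p_A}$; for $i\ge k$ it belongs to $\mathcal D_{p_B}$ for the same reason. Apply Theorem~\ref{thm:general} and \eqref{eq:endpoint} to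
\begin{equation}\label{eq:indicators}
f_A=\prod_{i<k}\mathbf 1\{|X_{ii}|\le t_i\},\qquad f_B=\prod_{i\ge k}\mathbf 1\{|X_{ii}|\le t_i\}.
\end{equation}
This gives both statements.
\end{proof}

\section{The case of equality}\label{sec:equality}

By \eqref{eq:gain}, strict inequality in \eqref{eq:conj} follows from a strict gain for one Gaussian row at a set of base points of positive measure. We first establish this gain. The probability $g(s)$ below extends to an even function of $s$, by the symmetry $r_B\mapsto-r_B$, so its first derivative at $0$ carries no information and we compute the second.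

\begin{lemma}\label{lem:strict}
Let $K_A\subset\mathbb R^{p_A}$ and $K_B\subset\mathbb R^{p_B}$ be compact symmetric convex sets with nonempty interior, and let $g(s)=\mathbb P(r_A(s)\in K_A,\,r_B(s)\in K_B)$. If $\Sigma_{AB}\ne0$, then $g(1)>g(0)$.
\end{lemma}

\begin{proof}
\emph{Derivatives at $s=0$.} Put $\Delta=\Sigma_{AB}$ and let $n_s,n_A,n_B$ be the densities of $N(0,\Sigma_s)$, $N(0,\Sigma_{AA})$, $N(0,\Sigma_{BB})$, so $n_0=n_A\otimes n_B$. In the inversion formula $n_s(x)=(2\pi)^{-p}\int e^{-i\theta\cdot x}e^{-\theta^\top\Sigma_s\theta/2}\,d\theta$, the operator $\partial_s$ produces the factor $-\theta_A^\top\Delta\theta_B$, and so does $\mathcal L=\sum_{a\in A,\,b\in B}\Delta_{ab}\,\partial_a\partial_b$. Differentiation under the integral is allowed to any order because the smallest eigenvalue of $\Sigma_s$ is bounded below on $[0,1]$. Hence $\partial_sn_s=\mathcal Ln_s$ and $\partial_s^2n_s=\mathcal L^2n_s$. As $K_A\times K_B$ is compact, $g$ is $C^2$ on $[0,1]$, with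
\[
g'(0)=\sum_{a,b}\Delta_{ab}\int_{K_A}\partial_an_A\int_{K_B}\partial_bn_B=0 ,
\]
since the integrands are odd and the sets symmetric, and
\[
g''(0)=\sum_{a,a',b,b'}\Delta_{ab}\Delta_{a'b'}(M_A)_{aa'}(M_B)_{bb'}=\operatorname{tr}(M_A\Delta M_B\Delta^\top),
\]
where $M_A=\int_{K_A}\nabla^2n_A$ and $M_B=\int_{K_B}\nabla^2n_B$.

\emph{The matrices $M_A$ and $M_B$ are negative definite.} We have $\nabla^2n_A(x)=(\Sigma_{AA}^{-1}xx^\top\Sigma_{AA}^{-1}-\Sigma_{AA}^{-1})\,n_A(x)$. Let $v\ne0$, $r_A\sim N(0,\Sigma_{AA})$ and $\varrho=v^\top\Sigma_{AA}^{-1}r_A$, a centered normal variable with variance $v^\top\Sigma_{AA}^{-1}v>0$. With $E=\{r_A\in K_A\}$,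
\[
v^\top M_Av=\mathbb E[\varrho^2\mathbf 1_E]-\mathbb E[\varrho^2]\,\mathbb P(E)=-\int_0^\infty\big[\mathbb P(E,\ \varrho^2\le b)-\mathbb P(E)\,\mathbb P(\varrho^2\le b)\big]\,db ,
\]
where we wrote $\varrho^2=\int_0^\infty\mathbf 1\{\varrho^2>b\}\,db$ and passed to complements. The bracket is nonnegative for every $b$, by the last statement of Lemma~\ref{lem:convex} applied to the degenerate Gaussian vector $(r_A,\varrho)$ and the closed sets $K_A$ and $[-\sqrt b,\sqrt b]$. Since $K_A$ is bounded, there is $b_0$ with $\varrho^2\le b_0$ on $E$, and for $b\ge b_0$ the bracket equals $\mathbb P(E)\,\mathbb P(\varrho^2>b)$. This is positive, because $K_A$ has nonempty interior. So $v^\top M_Av<0$. The argument applies verbatim to $K_B$ and $\Sigma_{BB}$.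

\emph{Conclusion.} With the Frobenius norm, $g''(0)=\|(-M_A)^{1/2}\Delta(-M_B)^{1/2}\|_F^2$, which is positive because $\Delta\ne0$ and the outer factors are invertible. Thus $g(s)>g(0)$ for small $s>0$, and $g(1)\ge g(s)$ by Lemma~\ref{lem:convex}.
\end{proof}

Boundedness is needed here: if $K_A=\mathbb R^{p_A}$, then $g$ is constant. A base point $X'$ with $|X'_{ii}|>t_i$ for some $i$ is useless as well, since the corresponding set is empty. This is why Proposition~\ref{prop:pair} bounds $\nu^s_\beta$ from below near small positive definite matrices, uniformly in $s$.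

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
The condition $\Sigma_{ij}=0$ for all $i<k\le j$ means $\Sigma_{AB}=0$. In that case $\Sigma=\Sigma_0$, and equality holds by \eqref{eq:endpoint}. Let $\Sigma_{AB}\ne0$ and let $F=f_A\otimes f_B$ with $f_A,f_B$ as in \eqref{eq:indicators}, so that $\Phi_F(1)-\Phi_F(0)$ is the left side minus the right side of \eqref{eq:conj}. Choose $\varepsilon>0$ with $\varepsilon^{p_i}<t_i$ for all $i$, and take $U$ and $c>0$ from Proposition~\ref{prop:pair} with $\beta=\alpha-1$. After shrinking the ball $U$, every $X'\in U$ has positive definite components and satisfies $|X'_{ii}|<t_i$ for all $i$. Fix $X'\in U$. Since $|X'_{ii}+r_ir_i^\top|=|X'_{ii}|\,(1+r_i^\top(X'_{ii})^{-1}r_i)$, where $r_i\in\mathbb R^{p_i}$ is the part of $r$ in block $i$, we have $G_F(s,X')=\mathbb P(r_A(s)\in K_A,\,r_B(s)\in K_B)$ with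
\[
K_A=\prod_{i<k}\mathcal E_i,\qquad K_B=\prod_{i\ge k}\mathcal E_i,\qquad \mathcal E_i=\Big\{r_i:\ r_i^\top(X'_{ii})^{-1}r_i\le\frac{t_i}{|X'_{ii}|}-1\Big\}.
\]
Each $\mathcal E_i$ is a centered solid ellipsoid with nonempty interior, because $(X'_{ii})^{-1}\succ0$ and $t_i/|X'_{ii}|>1$. By Lemma~\ref{lem:strict}, $G_F(1,X')>G_F(0,X')$ for every $X'\in U$. As $U$ has positive Lebesgue measure, \eqref{eq:gain} gives $\Phi_F(1)>\Phi_F(0)$. This proves the first statement.

For the product, let $\pi_j=\mathbb P(\bigcap_{i=j}^d\{|\mathfrak X_{ii}|\le t_i\})$. For $1\le j\le d-1$, the principal submatrix of $\mathfrak X$ formed by the blocks $j,\dots,d$ is Wishart with the same $\alpha$, which exceeds its size minus $1$. Theorem~\ref{thm:monotone} and the first statement, applied to this submatrix with the single block $j$ as first group, give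
\[
\pi_j\ \ge\ \mathbb P(|\mathfrak X_{jj}|\le t_j)\,\pi_{j+1},
\]
with equality if and only if $\Sigma_{ji}=0$ for all $i>j$. Chaining these $d-1$ inequalities gives the product inequality. All the probabilities involved are positive, because the Wishart density is positive on $\mathcal S^p_{++}$ and the events contain a neighborhood of $\varepsilon I$. So equality in the product inequality holds if and only if it holds at every step, that is, if and only if $\Sigma_{ij}=0$ for all $i\ne j$.
\end{proof}

\begin{remark}
The characterization of equality does not extend to all the integers $\alpha\le p-1$ of Corollary~\ref{cor:integer}. If $\alpha<p_i$ for all $i<k$, the blocks $\mathfrak X_{ii}$ with $i<k$ have rank at most $\alpha<p_i$, the events $\{|\mathfrak X_{ii}|\le t_i\}$ with $i<k$ are certain, and \eqref{eq:conj} is an equality for every $\Sigma$.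
\end{remark}

\begin{thebibliography}{9}

\bibitem{GOR}
Christian Genest, Fr\'ed\'eric Ouimet, Donald Richards,
\emph{On the Gaussian product inequality conjecture for disjoint principal minors of Wishart random matrices},
arXiv:2311.00202 (2023).

\bibitem{Royen}
Royen (2014).

\end{thebibliography}
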